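\title{Lattices in products of trees that violate Wise's power alternative}

\begin{abstract}
A group satisfies Wise's power alternative if any two elements $a,b$ have powers $a^n,b^n$ that generate an abelian or a free group. We show that a torsion-free irreducible cocompact lattice in a product of two trees need not satisfy it. The first example has six generators and nine relations and acts simply transitively on the vertices of a product of two $6$-regular trees; a vertex stabilizer acts on part of one tree by affine maps over $\mathbb F_3[t]/(t^k)$, and this produces a copy of $\mathbb Z^2$ in $\langle a^n,b^n\rangle$ for every $n$. A second example, on two $18$-regular trees, acts faithfully on each factor. In the other direction, the alternative can fail only for anti-torus pairs, and it fails for all of them when the action of a vertex stabilizer on the first tree satisfies a group law.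
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a group. A pair $a,b\in H$ \emph{satisfies the power alternative} if there is $n\ge1$ such that $\langle a^n,b^n\rangle$ is abelian or free, and $H$ satisfies \emph{Wise's power alternative} if every pair in $H$ does. A nonabelian free group generated by two elements is freely generated by them, so the condition says that suitable powers of $a$ and $b$ either commute or satisfy no relation at all. Four examples show what this measures.

\begin{itemize}
\item In a free group $n=1$ works, since subgroups of free groups are free.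
\item In a product $F\times F'$ of free groups $n=1$ works as well. If the images of $a$ and $b$ in one factor do not commute, they freely generate a free group, and hence so do $a$ and $b$. Otherwise $a$ and $b$ commute.
\item Powers are needed in general. The isometries $a(s,t)=(s+1,t)$ and $b(s,t)=(-s,t+1)$ of the plane satisfy $bab^{-1}=a^{-1}$. The group $\langle a,b\rangle$ is not abelian, and it is not free because it contains $\langle a,b^2\rangle\cong\mathbb Z^2$; but $a^2$ and $b^2$ commute.
\item The affine group of $\mathbb Q$ violates the alternative. For $a(s)=2s$ and $b(s)=s+1$ we have $a^nb^na^{-n}=b^{n2^n}\ne b^n$, so $\langle a^n,b^n\rangle$ is not abelian; it is metabelian, so it is not a nonabelian free group.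
\end{itemize}

If a pair $a,b$ violates the alternative, then so does $a^m,b^m$ for every $m\ge1$. Failure therefore passes to overgroups and to subgroups of finite index (for index $j$ take $m=j!$).

The second and third examples act on products of two trees, and it is natural to ask what happens for such groups in general. Let $T_1,T_2$ be locally finite trees. We write $\operatorname{Isom}(T)$ for the automorphism group of a tree $T$ with the topology of pointwise convergence. We consider cocompact lattices $G\le\operatorname{Isom}(T_1)\times\operatorname{Isom}(T_2)$, as in the work of Burger--Mozes and Wise, under the following \emph{standing hypotheses}: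
\begin{itemize}
\item[(H1)] $G$ acts properly and cocompactly on $T_1\times T_2$;
\item[(H2)] $G$ is torsion-free;
\item[(H3)] the stabilizers in $G$ of vertices and edges of each $T_i$ are free of finite rank.
\end{itemize}
The lattice $G$ is \emph{irreducible} if its image in $\operatorname{Isom}(T_1)$ is not discrete. Vertex stabilizers in $\operatorname{Isom}(T_1)$ are compact and open, so a subgroup of $\operatorname{Isom}(T_1)$ is discrete exactly when it meets a vertex stabilizer in a finite set. Thus $G$ is irreducible when a vertex stabilizer $G_v$, $v\in T_1$, has infinite image in $\operatorname{Isom}(T_1)$. For $F\times F'$ acting on the product of two Cayley trees this image is trivial.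

Hagen, Martin and Sartori \cite{HMS} record the following as an open question.

\begin{quote}
\emph{Does every cocompact irreducible lattice $G$ satisfying the standing hypotheses satisfy Wise's power alternative?}
\end{quote}

One would guess that it does. The group $G$ acts on a tree with free vertex stabilizers, and for most pairs a short argument on one of the two trees settles the matter: two elements that translate along axes with no common end have powers that play ping-pong, and two elements that fix vertices have powers in a common free stabilizer. Only one configuration escapes such arguments. Recall that an automorphism of a tree is \emph{hyperbolic} if it translates along a bi-infinite geodesic.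

\begin{definition}\label{def:antitorus}
An ordered pair $(a,b)$ in $G$ is an \emph{anti-torus} if $a$ is hyperbolic on $T_1$ and fixes a vertex of $T_2$, $b$ is hyperbolic on $T_2$ and fixes a vertex of $T_1$, and no powers $a^r,b^s$ with $r,s\ge1$ commute.
\end{definition}

For an anti-torus the abelian option is excluded by definition. The one relation that the product structure suggests is the commutation of powers, and once it is absent one expects $\langle a^n,b^n\rangle$ to be free for large $n$. This expectation is wrong. Let $T_d$ denote the $d$-regular tree, and let
\begin{equation}\label{eq:G0}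
G_0=\bigl\langle x_0,x_1,x_2,y_0,y_1,y_2\ \big|\ y_qx_i=x_{i+q}\,y_{q-i}\ \ (i,q\in\mathbb F_3)\bigr\rangle .
\end{equation}

\begin{theorem}\label{thm:main}
The group $G_0$ acts simply transitively on the vertices of $T_6\times T_6$. It is a cocompact irreducible lattice satisfying the standing hypotheses, and it does not satisfy Wise's power alternative.
\end{theorem}

The pair that fails is $a=x_1$, $b=y_0$: for every $n\ge1$ the group $\langle a^n,b^n\rangle$ contains both a nonabelian free group and $\mathbb Z^2$ (Proposition~\ref{prop:affine}). The action of $G_0$ on the first factor has a large kernel, but this is not essential. By a \emph{path} in a tree we mean a geodesic path, and the \emph{fixator} of a set is its pointwise stabilizer.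

\begin{theorem}\label{thm:faithful}
There is a group $G$ acting simply transitively on the vertices of $T_{18}\times T_{18}$ and satisfying the standing hypotheses, such that both projections $G\to\operatorname{Isom}(T_i)$ are injective with non-discrete image, the fixator in $G$ of every path $(v_0,\dots,v_n)$, $n\ge1$, in $T_i$ acts on the $17$ neighbors of $v_n$ other than $v_{n-1}$ as a group containing $\operatorname{Alt}(17)$, and $G$ violates the power alternative.
\end{theorem}

The next two theorems concern an arbitrary group $G$ satisfying the standing hypotheses, irreducible or not.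

\begin{theorem}\label{thm:reduction}
Let $G$ satisfy the standing hypotheses and let $a,b\in G$. Either some $\langle a^n,b^n\rangle$, $n\ge1$, is abelian or free, or one of $(a^2,b^2)$, $(b^2,a^2)$ is an anti-torus. Hence $G$ satisfies the power alternative if and only if for every anti-torus $(a,b)$ some $\langle a^n,b^n\rangle$ is free.
\end{theorem}

A group $H$ \emph{satisfies a nontrivial law} if there is a nontrivial element $\omega$ of a free group $F_r$ that lies in the kernel of every homomorphism $F_r\to H$. Metabelian groups, for instance, satisfy the law $[[g_1,g_2],[g_3,g_4]]$.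

\begin{theorem}\label{thm:law}
Let $G$ satisfy the standing hypotheses. Suppose that the image in $\operatorname{Isom}(T_1)$ of some (equivalently, every) vertex stabilizer $G_v$, $v\in T_1$, satisfies a nontrivial law. Then for every anti-torus $(a,b)$ and every $n\ge1$, the group $\langle a^n,b^n\rangle$ contains $\mathbb Z^2$ and a nonabelian free group. So a pair $a,b$ in $G$ satisfies the alternative if and only if neither $(a^2,b^2)$ nor $(b^2,a^2)$ is an anti-torus.
\end{theorem}

\begin{corollary}\label{cor:G0}
In $G_0$, a pair $a,b$ fails the power alternative if and only if $(a^2,b^2)$ or $(b^2,a^2)$ is an anti-torus.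
\end{corollary}

Section~\ref{sec:hand} finds the copy of $\mathbb Z^2$ in $\langle x_1,y_0\rangle\le G_0$ by hand. Sections~\ref{sec:pairs} and~\ref{sec:antitori} prove Theorems~\ref{thm:reduction} and~\ref{thm:law} and isolate the criterion that produces $\mathbb Z^2$. Section~\ref{sec:squares} builds lattices from sets of squares, Section~\ref{sec:affine} proves Theorem~\ref{thm:main} and Corollary~\ref{cor:G0}, and Section~\ref{sec:faithful} proves Theorem~\ref{thm:faithful}.

\section{A torus in $\langle x_1,y_0\rangle$}\label{sec:hand}

The case $n=1$ can be done from the relations \eqref{eq:G0}, given two facts proved in Lemma~\ref{lem:cover}: the $x_i$ and the $y_q$ freely generate free subgroups $A$ and $B$ of $G_0$, and $A\cap B=1$. Think of a relation $y_qx_i=x_{i+q}y_{q-i}$ as a rule for moving a letter $y$ to the right across a letter $x$; both letters change their index.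

Let $a=x_1$ and $b=y_0$. (The pair $x_0,y_0$ is of no use: $y_0x_0=x_0y_0$.) The relation $y_0x_1=x_1y_2$ gives $a^{-1}ba=y_2$, so $\langle a,b\rangle$ contains the free group $\langle y_0,y_2\rangle$ of rank $2$ and is not abelian. To find a relation, consider
\[
\tau_q=y_{q+2}\,y_q^{-1}\qquad(q\in\mathbb F_3),
\]
and note that $\tau_0=y_2y_0^{-1}=a^{-1}bab^{-1}$ lies in $\langle a,b\rangle$. The relation \eqref{eq:G0} with $i=j-q$ can be written $y_q^{-1}x_j=x_{j-q}\,y_{2q-j}^{-1}$, and $y_{q+2}x_{j-q}=x_{j+2}\,y_{2q-j+2}$. Together these give
\begin{equation}\label{eq:tau}
\tau_q\,x_j=x_{j+2}\,\tau_{2q-j}.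
\end{equation}
So a $\tau$ crosses an $x$ and remains a $\tau$, and whatever its index, it adds $2$ to the index of the $x$. A product of three $\tau$'s adds $6=0$. Conjugation by $x_1$ therefore maps the finite set of products of three $\tau$'s to itself, and some power of $x_1$ must commute with $\tau_0^3$. Explicitly, \eqref{eq:tau} gives $\tau_0x_1=x_0\tau_2$, $\tau_0x_0=x_2\tau_0$, $\tau_0x_2=x_1\tau_1$, and also $\tau_2x_1=x_0\tau_0$, $\tau_1x_2=x_1\tau_0$. Hence
\begin{align*}
\tau_0\tau_0\tau_0\,x_1&=\tau_0\tau_0\,x_0\,\tau_2=\tau_0\,x_2\,\tau_0\tau_2=x_1\,\tau_1\tau_0\tau_2,\\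
\tau_1\tau_0\tau_2\,x_1&=\tau_1\tau_0\,x_0\,\tau_0=\tau_1\,x_2\,\tau_0\tau_0=x_1\,\tau_0\tau_0\tau_0 .
\end{align*}
Thus $c=\tau_0^3=(a^{-1}bab^{-1})^3$ commutes with $a^2$. Both have infinite order, $c\in B$, $a^2\in A$ and $A\cap B=1$, so $\langle c,a^2\rangle\cong\mathbb Z^2$ and $\langle a,b\rangle$ is not free.

Three things made this work: a conjugate of $b$ by $a$ lies in $B$ together with $b$; a nontrivial word $c$ in these two elements crosses every power of $a$ without changing it; and the conjugates $a^{-k}ca^k$ then stay in a finite set. The first and third are general features of anti-tori (Section~\ref{sec:antitori}). The second is special. To obtain it inside $\langle a^n,b^n\rangle$ for all $n$ we shall describe how $B$ acts on positive words in the $x_i$. The action turns out to be affine, with $\tau_q$ a translation, so the mechanism is the one behind the fourth example of the introduction.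

\section{Pairs of elements and the reduction to anti-tori}\label{sec:pairs}

\subsection*{Automorphisms of trees}
An automorphism $g$ of a tree $T$ is of exactly one of three types: it fixes a vertex (\emph{elliptic}); it fixes no vertex and exchanges the endpoints of an edge (\emph{inversion}); or it is \emph{hyperbolic}, that is, it preserves a bi-infinite geodesic, its \emph{axis}, and translates it by $\ell(g)=\min_v d(v,gv)\ge1$. The square of an inversion is elliptic. If $g$ is hyperbolic and $k\ne0$, then $g^k$ is hyperbolic with the same axis and $\ell(g^k)=|k|\,\ell(g)$; the number $\ell(g)$ is invariant under conjugation. An \emph{end} of $T$ is an equivalence class of geodesic rays, two rays being equivalent if they share a subray. A hyperbolic element fixes the two ends of its axis. If $g$ fixes the end $\xi$ of a ray $(r_0,r_1,\dots)$, there is an integer $h_\xi(g)$ with $gr_k=r_{k+h_\xi(g)}$ for all large $k$, and $h_\xi$ is a homomorphism from the stabilizer of $\xi$ to $\mathbb Z$ (the \emph{Busemann homomorphism}). Elements of its kernel fix $r_k$ for large $k$, so they are elliptic. Finally, if $T$ is locally finite and $g$ is elliptic, then every vertex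 has a finite orbit under $g$, since the orbit lies in a sphere about a fixed vertex; so every vertex is fixed by a positive power of $g$.

\subsection*{Free groups}
We use the following textbook facts. Subgroups of free groups are free; in particular a free group contains no $\mathbb Z^2$. Two commuting elements of a free group are powers of a common element, and two non-commuting elements freely generate a free group of rank $2$. A free group of rank $2$ contains a free group of every finite rank, so it satisfies no nontrivial law.

\subsection*{Properness}
Let $G$ satisfy the standing hypotheses. On the vertices of $T_1\times T_2$ let $d$ be the sum of the distances in the two factors. Properness means that for each vertex $z$ and each $R$ only finitely many $g\in G$ have $d(gz,z)\le R$. In particular stabilizers of vertices of $T_1\times T_2$ are finite, and by (H2) they are trivial: \emph{a nontrivial element of $G$ is not elliptic on both trees}. All commuting pairs in this paper, with one exception, come from the following pigeonhole argument.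

\begin{lemma}\label{lem:pigeon}
Let $g,h\in G$ and let $z$ be a vertex of $T_1\times T_2$. If $d(gh^kz,h^kz)$ is bounded for $k\ge0$, then $g$ commutes with $h^r$ for some $r\ge1$.
\end{lemma}

\begin{proof}
The elements $h^{-k}gh^k$ move $z$ a bounded distance, so by properness $h^{-k}gh^k=h^{-l}gh^l$ for some $k<l$. Take $r=l-k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
Replace $a,b$ by $a^2,b^2$, so that on each tree each of them is elliptic or hyperbolic. If one of them is trivial, $\langle a,b\rangle$ is cyclic; so assume $a,b\ne1$. We show that some $\langle a^n,b^n\rangle$ is abelian or free, or that $(a,b)$ or $(b,a)$ is an anti-torus.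

\emph{Case 1: on some $T_i$ both are hyperbolic and their axes $L_a,L_b$ have no common end.} Let $\pi_a,\pi_b$ be the nearest-point projections of the vertices of $T_i$ to the axes, and put $I_a=\pi_a(L_b)$, $I_b=\pi_b(L_a)$. If the axes meet, then $I_a=I_b=L_a\cap L_b$, a finite segment because there is no common end. If not, $I_a$ and $I_b$ are the two endpoints of the shortest path (the bridge) between the axes. Let $X_a=\pi_a^{-1}(L_a\setminus I_a)$ and $X_b=\pi_b^{-1}(L_b\setminus I_b)$. These sets are disjoint. Indeed, from $x\in X_a$ go to $\pi_a(x)$, then along $L_a$ to the nearest point of $I_a$, then across the bridge if there is one. This path does not backtrack, it ends at a point $p\in I_b$, and its last edge is not in $L_b$; since $L_b$ is convex, the path meets $L_b$ only in $p$, and $\pi_b(x)=p\in I_b$. Let $n$ exceed the lengths of $I_a$ and $I_b$. For $k\ne0$ the element $a^{nk}$ moves $I_a$ off itself and commutes with $\pi_a$, so it maps the complement of $X_a$ into $X_a$; the same holds for $b^{nk}$ and $X_b$. A vertex $y\in I_a$ lies in neither set, and a nonempty alternating product of nonzero powers of $a^n$ and $b^n$ sends $y$ into $X_a\cup X_b$.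 So $\langle a^n,b^n\rangle$ is free.

\emph{Case 2: on some $T_i$ both are elliptic.} Let $a$ fix $v\in T_i$ and choose $n\ge1$ with $b^nv=v$. Then $\langle a^n,b^n\rangle\le G_v$ is free by (H3).

If neither case applies, then on each tree either both elements are hyperbolic and their axes have a common end, or exactly one of them is hyperbolic. This leaves three cases.

\emph{Case 3: both are hyperbolic on both trees, with common ends $\xi$ of $T_1$ and $\eta$ of $T_2$.} On the subgroup of $G$ fixing $\xi$ and $\eta$ consider the homomorphism $(h_\xi,h_\eta)$ to $\mathbb Z^2$. An element of its kernel is elliptic on both trees, hence trivial. So $\langle a,b\rangle$ embeds in $\mathbb Z^2$.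

\emph{Case 4: both are hyperbolic on one tree with a common end $\xi$, and exactly one is hyperbolic on the other tree.} The conclusion in this case is symmetric in the trees and in $a,b$, so let $\xi$ be an end of $T_1$ and let $b$ fix $w\in T_2$. Replacing $b$ by $b^{-1}$ if necessary, assume that $b$ translates towards $\xi$, and let $v$ be a vertex on its axis in $T_1$. The vertices $b^kv$ run along a ray to $\xi$, so $d(ab^kv,b^kv)=|h_\xi(a)|$ for large $k$, while $d(ab^kw,b^kw)=d(aw,w)$. By Lemma~\ref{lem:pigeon} with $z=(v,w)$, $a$ commutes with $b^r$ for some $r\ge1$, and $\langle a^r,b^r\rangle$ is abelian.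

\emph{Case 5: on each tree exactly one of $a,b$ is hyperbolic.} It is not the same element on both trees, since the other would be elliptic on both. So one of $(a,b)$, $(b,a)$ satisfies the first two conditions of Definition~\ref{def:antitorus}. Either it is an anti-torus, or $a^r$ and $b^s$ commute for some $r,s\ge1$ and $\langle a^{rs},b^{rs}\rangle$ is abelian.

For the last assertion, suppose that $G$ satisfies the alternative and $(a,b)$ is an anti-torus. No $\langle a^n,b^n\rangle$ is abelian, so one of them is free. Conversely, if every anti-torus has this property, then both branches of the dichotomy lead to an abelian or free group $\langle a^n,b^n\rangle$.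
\end{proof}

Local finiteness and (H3) entered in Case 2, properness and (H2) in Cases 3 to 5. Cocompactness and irreducibility were not used.

\section{Powers of an anti-torus}\label{sec:antitori}

Let $(a,b)$ be an anti-torus. Neither ping-pong as in Case 1 nor a common fixed vertex as in Case 2 is available, because on each tree one element translates and the other fixes a vertex. What remains is local finiteness: if $b$ fixes $v\in T_1$, a power of $b$ also fixes $a^nv$, and conjugating that power by $a^n$ gives a second element of $\langle a^n,b^n\rangle$ in the free group $G_v$. In Section~\ref{sec:hand} these two elements were $y_0$ and $y_2$.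

\begin{proposition}\label{prop:criterion}
Let $G$ satisfy the standing hypotheses, let $(a,b)$ be an anti-torus, let $v\in T_1$ be fixed by $b$, and let $n\ge1$. Choose $m\ge1$ such that $b^{nm}$ fixes $a^nv$, and put
\[
\beta_0=b^{nm},\qquad \beta_1=a^{-n}b^{nm}a^n .
\]
\begin{itemize}
\item[(i)] The elements $\beta_0,\beta_1$ lie in $G_v\cap\langle a^n,b^n\rangle$ and generate a free group of rank $2$.
\item[(ii)] If some $c\in\langle a^n,b^n\rangle$, $c\ne1$, fixes $a^{nk}v$ for all $k\ge0$, then $\langle a^n,b^n\rangle$ contains $\mathbb Z^2$.
\end{itemize}
\end{proposition}

\begin{proof}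
(i) Both elements fix $v$ by the choice of $m$. Suppose that they commute. As $G_v$ is free, $\beta_0=\gamma^i$ and $\beta_1=\gamma^j$ for some $\gamma\in G_v$. On $T_2$ the element $\beta_0$ is hyperbolic, hence so is $\gamma$, and $\beta_1$ is conjugate to $\beta_0$. Therefore $|i|\,\ell(\gamma)=|j|\,\ell(\gamma)$ and $\beta_1=\beta_0^{\pm1}$. This says $a^{-n}\beta_0a^n=\beta_0^{\pm1}$, so $a^{2n}$ commutes with $b^{nm}$, contrary to Definition~\ref{def:antitorus}.

(ii) Let $w\in T_2$ be fixed by $a$ and let $z=(v,w)$. Then $d(ca^{nk}z,a^{nk}z)=0+d(cw,w)$ for all $k\ge0$. By Lemma~\ref{lem:pigeon}, $c$ commutes with $a^{nr}$ for some $r\ge1$. If $c^i=a^{nrj}$, then $a^{nrj}$ fixes $v$, so $j=0$ because $a$ is hyperbolic on $T_1$, and then $i=0$ by (H2). Hence $\langle c,a^{nr}\rangle\cong\mathbb Z^2$.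
\end{proof}

So a counterexample needs an anti-torus for which, for every $n$, some nontrivial element of the free group $\langle\beta_0,\beta_1\rangle$ fixes the infinitely many vertices $a^{nk}v$. Each single vertex is fixed by a subgroup of finite index, but in general nothing forces the intersection of these subgroups to be nontrivial. A law does.

\begin{proof}[Proof of Theorem~\ref{thm:law}]
We first show that the hypothesis does not depend on $v$. By local finiteness $G_v\cap G_{v'}$ has finite index in $G_{v'}$. If a subgroup of index $j$ of a group $H$ satisfies the law $\omega(g_1,\dots,g_r)$, then $H$ satisfies $\omega(g_1^e,\dots,g_r^e)$ with $e=j!$, and this word is nontrivial, since multiplying all exponents of a reduced word by $e$ causes no cancellation. Apply this to the images of $G_v\cap G_{v'}\le G_{v'}$ in $\operatorname{Isom}(T_1)$.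

Let $(a,b)$ be an anti-torus, $v\in T_1$ a vertex fixed by $b$, and $\omega\in F_r$ a nontrivial law for the image of $G_v$. By Proposition~\ref{prop:criterion}(i), $\langle\beta_0,\beta_1\rangle\le G_v$ is free of rank $2$, so it contains a free group of rank $r$. Evaluating $\omega$ on a basis of the latter gives an element $c\ne1$ of $\langle a^n,b^n\rangle$ that acts trivially on $T_1$, and Proposition~\ref{prop:criterion}(ii) applies.

Now let $a,b\in G$ be arbitrary. If neither $(a^2,b^2)$ nor $(b^2,a^2)$ is an anti-torus, the pair satisfies the alternative by Theorem~\ref{thm:reduction}. If one of them is an anti-torus, then for every $n$ the group $\langle a^n,b^n\rangle$ contains $\langle a^{2n},b^{2n}\rangle$, hence both $\mathbb Z^2$ and a nonabelian free group, so it is neither free nor abelian.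
\end{proof}

\section{Complete square complexes with one vertex}\label{sec:squares}

We need a supply of lattices in which the action of a vertex stabilizer can be computed. They come from finite sets of squares.

Let $E_h$ and $E_v$ be finite nonempty sets, of \emph{horizontal} and \emph{vertical letters}, each with a fixed-point-free involution $e\mapsto\bar e$; a letter is an oriented edge and $\bar e$ is its reverse. A \emph{square} is a quadruple $(a,b,a',b')$ with $a,a'\in E_h$ and $b,b'\in E_v$, drawn with bottom $a$, left side $b$, top $a'$ and right side $b'$ as in Figure~\ref{fig:square}. Reflecting the picture so that each of the four corners in turn comes to the bottom left gives the four \emph{readings}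
\begin{equation}\label{eq:readings}
(a,b,a',b'),\qquad(a',\bar b,a,\bar b'),\qquad(\bar a,b',\bar a',b),\qquad(\bar a',\bar b',\bar a,\bar b).
\end{equation}
The first two entries of the readings are the \emph{corners} of the square, recorded as pairs of outgoing edges: $(a,b)$, $(a',\bar b)$, $(\bar a,b')$, $(\bar a',\bar b')$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3,>=stealth]
\draw[->] (0,0) -- node[below] {$a$} (1.2,0);
\draw[->] (0,0) -- node[left] {$b$} (0,1.2);
\draw[->] (0,1.2) -- node[above] {$a'$} (1.2,1.2);
\draw[->] (1.2,0) -- node[right] {$b'$} (1.2,1.2);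
\draw[->] (3,0) -- node[below] {$x_{i_0+q_0}$} (4.5,0);
\draw[->] (4.5,0) -- node[below] {$x_{i_1+q_1}$} (6,0);
\draw[->] (6,0) -- node[below] {$x_{i_2+q_2}$} (7.5,0);
\draw[->] (3,1.2) -- node[above] {$x_{i_0}$} (4.5,1.2);
\draw[->] (4.5,1.2) -- node[above] {$x_{i_1}$} (6,1.2);
\draw[->] (6,1.2) -- node[above] {$x_{i_2}$} (7.5,1.2);
\draw[->] (3,0) -- node[left] {$y_{q_0}$} (3,1.2);
\draw[->] (4.5,0) -- node[left] {$y_{q_1}$} (4.5,1.2);
\draw[->] (6,0) -- node[left] {$y_{q_2}$} (6,1.2);
\draw[->] (7.5,0) -- node[left] {$y_{q_3}$} (7.5,1.2);
\end{tikzpicture}
\caption{Left: the square $(a,b,a',b')$; its two paths from bottom left to top right give the relation $ba'=ab'$. Right: three squares of $G_0$ in a row, with $q_{j+1}=q_j-i_j$; the boundary gives $y_{q_0}x_{i_0}x_{i_1}x_{i_2}=x_{i_0+q_0}x_{i_1+q_1}x_{i_2+q_2}y_{q_3}$.}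
\label{fig:square}
\end{figure}

A set $\mathcal S$ of squares is \emph{complete} if the list of all corners of all its squares contains each element of $E_h\times E_v$ exactly once. Let $X(\mathcal S)$ be the $2$-complex with one vertex, one edge for each pair $\{e,\bar e\}$ and one $2$-cell for each element of $\mathcal S$. Then
\[
\pi_1(X(\mathcal S))=\langle E_h\sqcup E_v\mid \bar e=e^{-1},\ ba'=ab'\text{ for }(a,b,a',b')\in\mathcal S\rangle .
\]
The link of the vertex of $X(\mathcal S)$ has vertex set $E_h\sqcup E_v$ and one edge for each corner. Completeness says that it is the complete bipartite graph, which is also the link of a vertex in a product of two trees. For example, taking the squares $(a,b,a,b)$, with $a$ and $b$ running over one letter from each pair $\{e,\bar e\}$, gives a product of two free groups; each such square has the corners $\{a,\bar a\}\times\{b,\bar b\}$.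

Let $\mathcal S$ be complete. Each $(a,b)\in E_h\times E_v$ begins exactly one reading, which we write as $(a,b,\rho_b(a),\lambda_a(b))$. All four readings of a square give the same relation, so
\begin{equation}\label{eq:rholambda}
b\,\rho_b(a)=a\,\lambda_a(b)\qquad(a\in E_h,\ b\in E_v)
\end{equation}
in $\pi_1(X(\mathcal S))$. The set of all readings is closed under the reflections that take the first entry of \eqref{eq:readings} to the second and to the third. The first reflection gives $\rho_{\bar b}\rho_b=1$ and the second gives $\lambda_{\bar a}\lambda_a=1$. Hence $\rho_b\in\operatorname{Sym}(E_h)$ and $\lambda_a\in\operatorname{Sym}(E_v)$, with $\rho_{\bar b}=\rho_b^{-1}$ and $\lambda_{\bar a}=\lambda_a^{-1}$.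

\begin{lemma}\label{lem:cover}
Let $\mathcal S$ be complete and $G=\pi_1(X(\mathcal S))$. The universal cover of $X(\mathcal S)$ is $T_1\times T_2$, where $T_1,T_2$ are regular trees of degrees $|E_h|,|E_v|$. The group $G$ preserves the factors, acts simply transitively on the vertices, and satisfies the standing hypotheses. Let $o=(o_1,o_2)$ be a base vertex and let $A,B\le G$ be generated by the horizontal and by the vertical letters. Then:
\begin{itemize}
\item[(a)] $A=G_{o_2}$ is free on the horizontal letters, $\alpha\mapsto\alpha o_1$ is a bijection from $A$ to the vertices of $T_1$, and $d(o_1,\alpha o_1)$ is the word length $|\alpha|$;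
\item[(b)] $B=G_{o_1}$ is free on the vertical letters, $\beta\mapsto\beta o_2$ is a bijection from $B$ to the vertices of $T_2$, and $d(o_2,\beta o_2)$ is the word length $|\beta|$;
\item[(c)] $A\cap B=1$;
\item[(d)] $B$ acts on the neighbors $eo_1$ $(e\in E_h)$ of $o_1$ as the group $\langle\rho_b:b\in E_v\rangle$, and $A$ acts on the neighbors $eo_2$ $(e\in E_v)$ of $o_2$ as the group $\langle\lambda_a:a\in E_h\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The covering.} Let $T_1$ be the tree whose vertices are the reduced words in $E_h$ (words with no subword $e\bar e$), with root $o_1$ the empty word and an edge from $\omega$ to $\omega e$ labeled $e$, its reverse labeled $\bar e$. Define $T_2$ and $o_2$ in the same way from $E_v$. We label all oriented edges of $T_1\times T_2$. Label $T_1\times\{o_2\}$ and $\{o_1\}\times T_2$ as copies of $T_1$ and $T_2$. Each $2$-cell $\epsilon\times\phi$ ($\epsilon$ an edge of $T_1$, $\phi$ an edge of $T_2$) has a unique corner nearest to $o=(o_1,o_2)$; call the two edges at that corner \emph{near} and the other two \emph{far}. An edge $\epsilon\times\{w\}$ with $w\ne o_2$ is a far edge of exactly one cell, namely $\epsilon\times\phi$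 with $\phi$ the first edge from $w$ towards $o_2$, and the nearest corner of that cell is closer to $o$ than both endpoints of $\epsilon\times\{w\}$. The same holds for vertical edges. So we may proceed by increasing distance of the nearest corner: the near edges of a cell, oriented away from that corner, already carry labels $a,b$, and we label the far edges $\rho_b(a)$ and $\lambda_a(b)$. Every edge receives exactly one label, and every cell is labeled by an element of $\mathcal S$.

At every vertex the outgoing horizontal edges are labeled bijectively by $E_h$. This is true along $T_1\times\{o_2\}$, and if a vertical edge labeled $b$ leads from $(v,w)$ to $(v,w')$, then the cells containing it match the horizontal edge labeled $a$ at $(v,w)$ with the parallel edge labeled $\rho_b(a)$ at $(v,w')$. The same argument with $\lambda_a$ applies to vertical edges. Thus the labeling defines a cellular map $T_1\times T_2\to X(\mathcal S)$ that induces, on each vertex link, a bijection between the vertex sets of two complete bipartite graphs respecting the parts, hence an isomorphism. Such a map is a covering, and $T_1\times T_2$ is simply connected.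

\emph{The action.} The deck group $G$ acts freely on $T_1\times T_2$, simply transitively on vertices because $X(\mathcal S)$ has one vertex, and it preserves labels. So it permutes the components $\{v\}\times T_2$ of the vertical $1$-skeleton and preserves the relation of being joined by a horizontal edge; this is an action on $T_1$. In the same way $G$ acts on $T_2$, and $g(v,w)=(gv,gw)$. Hypothesis (H1) holds because $X(\mathcal S)$ is compact and vertex stabilizers are trivial. An element of finite order is not hyperbolic on either tree, so it fixes a vertex or the midpoint of an edge in each, hence a point of $T_1\times T_2$; it is therefore trivial, which is (H2). For (H3) let $\mathrm m$ be a vertex or the midpoint of an edge of $T_1$. The group $G_{\mathrm m}$ acts freely on all points of the tree $\{\mathrm m\}\times T_2$. Two points $(\mathrm m,w)$, $(\mathrm m,w')$ in one $G$-orbit are in one $G_{\mathrm m}$-orbit, so by compactness of $X(\mathcal S)$ the quotient is a finite graph, and $G_{\mathrm m}$ is its fundamental group. The fixator of an edge has index at most $2$ in the stabilizer of its midpoint, so it too is free of finite rank. The argument for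 $T_2$ is the same with the factors exchanged.

\emph{The subgroups.} The path from $o$ with label $e_1\cdots e_k$ ends at $e_1\cdots e_k\,o$. The vertices of $T_1\times\{o_2\}$ are the endpoints of the paths from $o$ labeled by reduced horizontal words, distinct words give distinct vertices, and a word of length $k$ ends at distance $k$. Since $g$ is determined by $go$, and $g$ fixes $o_2$ exactly when $go\in T_1\times\{o_2\}$, this proves (a), and (b) follows by exchanging the factors. Also $A\cap B=G_o=1$. For (d), apply \eqref{eq:rholambda} to $o_1$, which is fixed by $\lambda_a(b)\in B$: we get $b\cdot\rho_b(a)o_1=ao_1$, so $b$ acts on the neighbors of $o_1$ as $\rho_b^{-1}$. Applying \eqref{eq:rholambda} to $o_2$ gives $a\cdot\lambda_a(b)o_2=bo_2$, so $a$ acts on the neighbors of $o_2$ as $\lambda_a^{-1}$.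
\end{proof}

\section{The affine action and the counterexample}\label{sec:affine}

The relations of $G_0$ are those of the nine squares
\begin{equation}\label{eq:nine}
(x_{i+q},\,y_q,\,x_i,\,y_{q-i})\qquad(i,q\in\mathbb F_3),
\end{equation}
whose corners are $(x_{i+q},y_q)$, $(x_i,\bar y_q)$, $(\bar x_{i+q},y_{q-i})$, $(\bar x_i,\bar y_{q-i})$. The four maps sending $(i,q)$ to $(i+q,q)$, $(i,q)$, $(i+q,q-i)$, $(i,q-i)$ are linear with determinants $1,1,2,1$, hence bijections of $\mathbb F_3^2$. So these corners list each element of $\{x_i,\bar x_i\}\times\{y_q,\bar y_q\}$ (a set of $36$ pairs) exactly once.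

\begin{remark}
For a linear rule $y_qx_i=x_{\alpha i+\gamma q}\,y_{\delta i+\epsilon q}$ over a finite field, the same computation shows that completeness means $\alpha\ne0$, $\epsilon\ne0$ and $\alpha\epsilon-\gamma\delta\ne0$. Over $\mathbb F_2$ this forces $\gamma\delta=0$, so that either every $y$ leaves the index of every $x$ unchanged or the reverse. This is why we work over $\mathbb F_3$.
\end{remark}

We allow further letters and squares, as they will be needed in Section~\ref{sec:faithful}.

\begin{proposition}\label{prop:affine}
Let $\mathcal S$ be a complete set of squares that contains the nine squares \eqref{eq:nine}, and let $G=\pi_1(X(\mathcal S))$.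
\begin{itemize}
\item[(i)] The images of $B$ in $\operatorname{Isom}(T_1)$ and of $A$ in $\operatorname{Isom}(T_2)$ are infinite. Hence the images of $G$ in $\operatorname{Isom}(T_1)$ and $\operatorname{Isom}(T_2)$ are non-discrete.
\item[(ii)] Let $a=x_1$ and $b=y_0$. The pair $(a,b)$ is an anti-torus, and for every $n\ge1$ the group $\langle a^n,b^n\rangle$ contains both a nonabelian free group and $\mathbb Z^2$; so it is neither abelian nor free.
\end{itemize}
\end{proposition}

Theorem~\ref{thm:main} follows at once: take for $\mathcal S$ the nine squares and apply Lemma~\ref{lem:cover} and Proposition~\ref{prop:affine}.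

\subsection*{The action on positive words}
A \emph{positive $x$-word} is a product of letters $x_0,x_1,x_2$ without inverses, and likewise for $y$. Moving $y_q$ across $p=x_{i_0}\cdots x_{i_{k-1}}$ one letter at a time (Figure~\ref{fig:square}, right) gives
\begin{equation}\label{eq:cross}
y_q\,p=x_{i_0+q_0}\cdots x_{i_{k-1}+q_{k-1}}\;y_{q_k},\qquad q_0=q,\quad q_{j+1}=q_j-i_j .
\end{equation}
The index $q_j$ behaves like a carry that depends linearly on the digits already read, and a linear recurrence is solved by generating functions. So let $R_k=\mathbb F_3[t]/(t^k)$, encode $p$ by $f_p=\sum_ji_jt^j\in R_k$, and let $P_k$ be the set of vertices $po_1$ of $T_1$ with $p$ a positive $x$-word of length $k$. By Lemma~\ref{lem:cover}(a), $po_1\mapsto f_p$ is a bijection $P_k\to R_k$. An element of $R_k$ is a unit when its constant term is nonzero. Put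
\[
\mu=\frac{1+t}{1-t}\in R_k^\times .
\]

\begin{lemma}\label{lem:affine}
The group $Y=\langle y_0,y_1,y_2\rangle\le B$ preserves $P_k$, and under the bijection $P_k\to R_k$ the letter $y_q$ acts by
\begin{equation}\label{eq:affine}
f\longmapsto \mu f+\frac{q}{1-t}.
\end{equation}
For each $s\ge1$ there is $k_0$ such that $\mu^s\ne1$ in $R_k$ for all $k\ge k_0$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:cross} to $o_1$, which is fixed by $y_{q_k}$: the vertex encoded by $f=f_p$ goes to the vertex encoded by $f+Q$, where $Q=\sum_{j<k}q_jt^j$. In $R_k$,
\[
(1-t)Q=q_0+\sum_{j=1}^{k-1}(q_j-q_{j-1})t^j=q-\sum_{j=1}^{k-1}i_{j-1}t^j=q-tf .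
\]
Hence $f+Q=\bigl((1-2t)f+q\bigr)/(1-t)$, and $-2=1$ in $\mathbb F_3$. The map \eqref{eq:affine} is a bijection of $R_k$, so $y_q^{-1}$ preserves $P_k$ too. If $\mu^s=1$ in $R_k$ for arbitrarily large $k$, then $(1+t)^s=(1-t)^s$ in $\mathbb F_3[t]$, and $t=1$ gives $2^s=0$, which is false.
\end{proof}

\begin{example}
For $k=2$, the relations give $y_0x_1x_1=x_1y_2x_1=x_1x_0y_1$, and indeed $\mu(1+t)=(1+2t)(1+t)=1$ in $R_2$. The element $\tau_q=y_{q+2}y_q^{-1}$ acts as the translation by $2/(1-t)=2+2t+2t^2+\cdots$, which is \eqref{eq:tau}. Since $\mu^{3^j}=(1+t^{3^j})/(1-t^{3^j})=1+2t^{3^j}+\cdots$, the element $y_0^{3^j}$ acts trivially on $P_k$ exactly when $k\le3^j$.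
\end{example}

So $Y$ acts on $P_k$ through the affine group $R_k\rtimes R_k^\times$ of maps $f\mapsto uf+r$. The linear part $u$ defines a homomorphism to the abelian group $R_k^\times$, with kernel the translations; these commute and have order dividing $3$. In particular the affine group is metabelian.

\begin{proof}[Proof of Proposition~\ref{prop:affine}]
(i) The element $y_0\in B$ acts on $P_k$ as multiplication by $\mu$, so by Lemma~\ref{lem:affine} its image in $\operatorname{Isom}(T_1)$ has infinite order. For $T_2$ we solve the relation for a prescribed right-hand side $x_jy_r$. The equations $i+q=j$, $q-i=r$ give $2q=j+r$ and $2i=j-r$, that is, $q=-(j+r)$ and $i=r-j$, so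
\[
x_j\,y_r=y_{-(j+r)}\,x_{r-j}.
\]
Move $x_j$ across a positive word $y_{r_0}\cdots y_{r_{k-1}}$, encoded by $f=\sum r_it^i$. The successive indices of the $x$-letter are $j_0=j$, $j_{i+1}=r_i-j_i$, and the new $y$-indices are $-(j_i+r_i)$. With $J=\sum_{i<k}j_it^i$ we have $(1+t)J=j+\sum_{i\ge1}(j_i+j_{i-1})t^i=j+tf$ in $R_k$. So $x_j$ acts on the vertices $y_{r_0}\cdots y_{r_{k-1}}o_2$ by
\[
f\longmapsto-(f+J)=-\frac{(1+2t)f+j}{1+t}=-\mu^{-1}f-\frac{j}{1+t}.
\]
Thus $x_0^2\in A$ acts as multiplication by $\mu^{-2}$ and has infinite order in $\operatorname{Isom}(T_2)$. As $B$ fixes $o_1$ and $A$ fixes $o_2$, the images of $G$ meet vertex stabilizers in infinite sets and are not discrete.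

(ii) By Lemma~\ref{lem:cover}, $a=x_1$ fixes $o_2$ and translates the line through the vertices $a^ko_1$ of $T_1$, while $b=y_0$ fixes $o_1$ and translates the line through the vertices $b^ko_2$ of $T_2$. Suppose that $a^r$ and $b^s$ commute, with $r,s\ge1$. Then $b^sa^{rk}o_1=a^{rk}b^so_1=a^{rk}o_1$ for all $k\ge1$. The vertex $a^{rk}o_1$ is encoded by $1+t+\dots+t^{rk-1}$, a unit of $R_{rk}$, and $b^s$ multiplies it by $\mu^s$. So $\mu^s=1$ in $R_{rk}$ for all $k$, contrary to Lemma~\ref{lem:affine}. Hence $(a,b)$ is an anti-torus.

Fix $n\ge1$ and take $m,\beta_0,\beta_1$ as in Proposition~\ref{prop:criterion} with $v=o_1$. Part (i) of that proposition gives the free group, and it places $\beta_1$ in $B$. We need more, because only the subgroup $Y$ of $B$ is known to act affinely. Applying \eqref{eq:cross} $nm$ times gives $b^{nm}a^n=p\beta$ with $p$ a positive $x$-word of length $n$ and $\beta$ a positive $y$-word of length $nm$. Then $po_1=b^{nm}a^no_1=a^no_1$, so $p=a^n$ by Lemma~\ref{lem:cover}(a), and $\beta_1=\beta$.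

Thus $\beta_0$ and $\beta_1$ are positive $y$-words of the same length $nm$, and by \eqref{eq:affine} both have linear part $\mu^{nm}$ on every $P_k$. So $\beta_1\beta_0^{-1}$ acts on every $P_k$ as a translation, and
\[
c=(\beta_1\beta_0^{-1})^3
\]
fixes every $P_k$ pointwise. It is nontrivial because $\beta_1\ne\beta_0$ and $G$ is torsion-free. Since $a^{nk}o_1\in P_{nk}$, Proposition~\ref{prop:criterion}(ii) gives the copy of $\mathbb Z^2$.
\end{proof}

For $n=m=1$ this $c$ is the element $\tau_0^3$ of Section~\ref{sec:hand}. The characteristic is only a convenience at this step: any nontrivial element of the second derived subgroup of $\langle\beta_0,\beta_1\rangle$ fixes all $P_k$ as well, because the affine group is metabelian.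

In $G_0$ itself we have $B=Y$, and the action on positive words controls the whole action of $B$ on $T_1$. This is not evident, as the sets $P_k$ form a small part of the tree; the proof is again a pigeonhole argument.

\begin{proof}[Proof of Corollary~\ref{cor:G0}]
By Theorem~\ref{thm:law} it suffices to show that the image of $B=G_{o_1}$ in $\operatorname{Isom}(T_1)$ is metabelian, where $G=G_0$. Let $K\le B$ be the fixator of $\bigcup_kP_k$. It is normal in $B$, since $B=Y$ preserves each $P_k$. Let $c\in K$ and $x\in\{x_0,x_1,x_2\}$. As $c$ fixes $xo_1\in P_1$, the conjugate $x^{-1}cx$ fixes $o_1$ and lies in $B$. For a positive $x$-word $p$, the element $c$ fixes $xpo_1$, so $x^{-1}cx$ fixes $po_1$. Thus $x^{-1}Kx\subseteq K$. Since $x$ fixes $o_2$, Lemma~\ref{lem:cover}(b) gives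
\[
|x^{-1}cx|=d(o_2,x^{-1}cxo_2)=d(o_2,co_2)=|c| .
\]
So conjugation by $x$ is an injective map of each finite set $\{c\in K:|c|\le L\}$ to itself, hence a bijection, and $x^{-1}Kx=K$. Therefore $K$ is normal in $G_0$. It fixes $o_1$, so it fixes the whole orbit $G_0o_1$, which is the vertex set of $T_1$. Thus $K$ is the kernel of the action of $B$ on $T_1$, and by Lemma~\ref{lem:affine} the quotient $B/K$ embeds in the metabelian group $\prod_kR_k\rtimes R_k^\times$.
\end{proof}

The proof shows that the kernel $K$ of the action of $G_0$ on $T_1$ contains the second derived subgroup of the free group $B$ of rank $3$.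

\section{A counterexample acting faithfully on both trees}\label{sec:faithful}

Proposition~\ref{prop:affine} holds for every complete set containing the nine squares, so we may add letters and squares until the kernels disappear. Faithfulness cannot be read off directly from a finite set of squares, but the permutation groups of Lemma~\ref{lem:cover}(d) can. The two lemmas below pass from these finite groups to faithfulness: a large action on the neighbors of a vertex propagates along paths in one tree, and this kills the kernel of the action on the \emph{other} tree.

Let $S(v)$ be the set of neighbors of a vertex $v$, let $\operatorname{Ball}(v,\ell)$ be the ball of radius $\ell$, and let $[u,w]$ be the path from $u$ to $w$. Recall that for $k\ge5$ every nontrivial normal subgroup of $\operatorname{Alt}(k)$ or $\operatorname{Sym}(k)$ contains $\operatorname{Alt}(k)$.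

\begin{lemma}\label{lem:propagate}
Let $d\ge6$ and let $H\le\operatorname{Isom}(T_d)$ be vertex-transitive. Suppose that $H_v$ acts on $S(v)$ as a group containing $\operatorname{Alt}(d)$ and that the fixator in $H$ of every ball is nontrivial. Then for every path $(v_0,\dots,v_n)$, $n\ge1$, its fixator acts on $S(v_n)\setminus\{v_{n-1}\}$ as a group containing $\operatorname{Alt}(d-1)$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=1$ the fixator is the stabilizer of $v_0$ in $H_{v_1}$, and the stabilizer of a point in $\operatorname{Alt}(d)$ is $\operatorname{Alt}(d-1)$. Let $n\ge2$ and $\ell=n-1$. Let $M$ be the fixator of $[v_1,v_n]$ and let $M_0$ be the subgroup of $M$ fixing $S(v_1)$ pointwise. It is the kernel of the action of $M$ on $S(v_1)$, so it is normal in $M$, and it fixes the whole path $(v_0,\dots,v_n)$. By induction the image of $M$ in $\operatorname{Sym}(S(v_n)\setminus\{v_{n-1}\})$ contains $\operatorname{Alt}(d-1)$. The image of $M_0$ is a normal subgroup of it, and $d-1\ge5$. So either the image of $M_0$ contains $\operatorname{Alt}(d-1)$, and we are done, or it is trivial.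

Suppose that it is trivial. Then for $(u,w)=(v_1,v_n)$:
\begin{equation}\label{eq:rigid}
\text{an element of $H$ that fixes $[u,w]$ and $S(u)$ also fixes $S(w)$.}
\end{equation}
The group $H$ is transitive on oriented paths of length $\ell$: it is transitive on vertices, $H_v$ is transitive on $S(v)$, and by induction the fixator of a path of length $1,\dots,\ell-1$ is transitive on its extensions by one edge. So \eqref{eq:rigid} holds for all $u,w$ at distance $\ell$. Let $g\in H$ fix $\operatorname{Ball}(u,\ell)$. For every $w$ at distance $\ell\ge1$ from $u$ it fixes $[u,w]$ and $S(u)$, hence $S(w)$. So $g$ fixes $\operatorname{Ball}(u,\ell+1)$, which contains $\operatorname{Ball}(u',\ell)$ for each neighbor $u'$ of $u$. Repeating the argument from $u'$, and so on, we find that $g$ fixes every vertex. So the fixator of $\operatorname{Ball}(u,\ell)$ is trivial, a contradiction.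
\end{proof}

The hypothesis on balls cannot be dropped: the conclusion makes $H_v$ transitive on every sphere about $v$, hence infinite, and the fixator of a ball about $v$ has finite index in $H_v$.

\begin{lemma}\label{lem:kernel}
Let $G$ be a torsion-free group acting properly on $T_1\times T_2$ and preserving the factors, and let $\{i,j\}=\{1,2\}$. Suppose that $T_j=T_d$ with $d\ge6$ and that the action of $G$ on $T_j$ satisfies the conclusion of Lemma~\ref{lem:propagate}. Then the kernel $K_i$ of $G\to\operatorname{Isom}(T_i)$ is trivial.
\end{lemma}

\begin{proof}
An element of $K_i$ that fixes a vertex of $T_j$ fixes a vertex of $T_1\times T_2$, so it has finite order and is trivial. Suppose $1\ne c\in K_i$. Neither $c$ nor $c^2\ne1$ fixes a vertex of $T_j$, so $c$ is neither elliptic nor an inversion: it is hyperbolic on $T_j$. Let $v$ be a vertex on its axis and $v'$ the neighbor of $v$ on $[v,cv]$. Let $g\in G$ fix $[v,cv]$. The element $c^{-1}\cdot gcg^{-1}$ lies in the normal subgroup $K_i$, and it fixes $v$ because $g^{-1}v=v$ and $g(cv)=cv$. So it is trivial, and $g$ commutes with $c$. Hence $g(cv')=c(gv')=cv'$. Now $cv'$ is the vertex following $cv$ on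 the axis, one of the $d-1\ge5$ neighbors of $cv$ not on $[v,cv]$. The fixator of $[v,cv]$ fixes it, and by hypothesis is transitive on these neighbors, a contradiction.
\end{proof}

\subsection*{The squares}
We want a complete set containing \eqref{eq:nine} in which $\langle\rho_b\rangle$ and $\langle\lambda_a\rangle$ contain the alternating groups. Any permutation can be realized at the cost of two new letters. Let $\sigma\in\operatorname{Sym}(E_h)$ and let $u,u'$ be vertical letters from different pairs. The squares $(e,u,\sigma e,u')$, $e\in E_h$, have corners $(e,u)$, $(\sigma e,\bar u)$, $(\bar e,u')$, $(\overline{\sigma e},\bar u')$; as $e$ runs over $E_h$ so do $\sigma e$, $\bar e$, $\overline{\sigma e}$, so these corners list $E_h\times\{u,\bar u,u',\bar u'\}$ once, and $\rho_u=\sigma$. With the roles exchanged, squares $(p,r,p',\tau r)$ give $\lambda_p(r)=\tau r$. The difficulty is that the two devices compete for the corners $(p,u)$. We give these corners to the first device, use the second only on a subset $R$ of $E_v$, and then connect the remaining vertical letters to $R$ by an exchange of squares that leaves the permutations $\rho_u$ intact.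

Let $E_h$ and $E_v$ consist of the following letters and their inverses, so that $|E_h|=|E_v|=18$:
\[
x_0,x_1,x_2,\ p_1,p_1',p_2,p_2',\ s_1,s_2;\qquad\quad y_0,y_1,y_2,\ z_1,z_2,\ u_1,u_1',u_2,u_2' .
\]
Let $R$ consist of the $y_q,z_j$ and their inverses, and let $U=E_v\setminus R$; so $|R|=10$ and $|U|=8$. Choose permutations as follows.
\begin{itemize}
\item $\sigma_1\in\operatorname{Sym}(E_h)$ is a $17$-cycle on $E_h\setminus\{s_1\}$ and $\sigma_2$ is the transposition $(s_1\ x_0)$. Then $\sigma_k(s_k)=s_k$ for $k=1,2$. Conjugating $\sigma_2$ by powers of $\sigma_1$ gives all transpositions $(s_1\ e)$, so $\langle\sigma_1,\sigma_2\rangle=\operatorname{Sym}(E_h)$.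
\item $\tau_1\in\operatorname{Sym}(R)$ is a $10$-cycle and $\tau_2$ is a transposition $(r\ \tau_1r)$. Conjugating gives all transpositions of $\tau_1$-consecutive elements, so $\langle\tau_1,\tau_2\rangle=\operatorname{Sym}(R)$.
\end{itemize}
(The symbols $\tau_1,\tau_2$ are unrelated to those of Section~\ref{sec:hand}.) Let $\mathcal S_0$ consist of five families; below $k\in\{1,2\}$, and $e^{\pm}$ stands for $e$ or $\bar e$.
\begin{itemize}
\item[(1)] The nine squares \eqref{eq:nine}, with corners $\{x_i^\pm\}\times\{y_q^\pm\}$.
\item[(2)] The six squares $(x_i,z_j,x_i,z_j)$, with corners $\{x_i^\pm\}\times\{z_j^\pm\}$.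
\item[(3)] The twenty squares $(p_k,r,p_k',\tau_kr)$, $r\in R$. Their corners $(p_k,r)$, $(p_k',\bar r)$, $(\bar p_k,\tau_kr)$, $(\bar p_k',\overline{\tau_kr})$ list $\{p_k^\pm,p_k'^\pm\}\times R$ once, because $R$ is closed under inversion.
\item[(4)] The ten squares $(s_k,r,s_k,r)$, $r\in\{y_0,y_1,y_2,z_1,z_2\}$, with corners $\{s_k^\pm\}\times R$.
\item[(5)] The thirty-six squares $(e,u_k,\sigma_ke,u_k')$, $e\in E_h$, with corners $E_h\times U$.
\end{itemize}
Families (1)--(4) list $E_h\times R$ once and family (5) lists $E_h\times U$ once, so $\mathcal S_0$ is complete. In $\mathcal S_0$ every $\lambda_a$ preserves $R$. Since $\sigma_k$ fixes $s_k$, family (5) contains $(s_k,u_k,s_k,u_k')$. For $k=1,2$ replace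
\[
(s_k,u_k,s_k,u_k'),\ (s_k,z_1,s_k,z_1)\qquad\text{by}\qquad(s_k,u_k,s_k,z_1),\ (s_k,z_1,s_k,u_k').
\]
A square $(s,b,s,b')$ has the corners $(s,b^\pm)$ and $(\bar s,b'^\pm)$. So both pairs have the eight corners $(s_k,u_k^\pm)$, $(s_k,z_1^\pm)$, $(\bar s_k,u_k'^\pm)$, $(\bar s_k,z_1^\pm)$, and the resulting set $\mathcal S$ is complete and contains \eqref{eq:nine}.

\begin{lemma}\label{lem:local}
For this set $\mathcal S$ we have $\langle\rho_b\rangle=\operatorname{Sym}(E_h)$ and $\langle\lambda_a\rangle\supseteq\operatorname{Alt}(E_v)$.
\end{lemma}

\begin{proof}
For $e\ne s_k$ the square $(e,u_k,\sigma_ke,u_k')$ is still in $\mathcal S$, and the new square $(s_k,u_k,s_k,z_1)$ gives $\rho_{u_k}(s_k)=s_k$. So $\rho_{u_k}=\sigma_k$, which proves the first claim.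

Let $P=\langle\lambda_a\rangle$. By \eqref{eq:readings}, a square $(a,b,a',b')$ gives
\[
\lambda_a(b)=b',\qquad\lambda_{a'}(\bar b)=\bar b',\qquad\lambda_{\bar a}(b')=b,\qquad\lambda_{\bar a'}(\bar b')=\bar b .
\]
Family (3) gives $\lambda_{p_k}=\tau_k$ on $R$. The squares $(e,u_l,\sigma_le,u_l')$ with $e\ne s_l$ give $\lambda_e(u_l)=u_l'$, $\lambda_{\sigma_le}(\bar u_l)=\bar u_l'$, $\lambda_{\bar e}(u_l')=u_l$ and $\lambda_{\overline{\sigma_le}}(\bar u_l')=\bar u_l$. Each of $p_1,p_2$ occurs as $e$, as $\sigma_le$, as $\bar e$ and as $\overline{\sigma_le}$ for suitable $e\ne s_l$. So on $U$ both $\lambda_{p_1}$ and $\lambda_{p_2}$ equal the involution $\iota$ that exchanges $u_l\leftrightarrow u_l'$ and $\bar u_l\leftrightarrow\bar u_l'$ for $l=1,2$. The group $\langle\lambda_{p_1},\lambda_{p_2}\rangle$ thus lies in $\operatorname{Sym}(R)\times\langle\iota\rangle$ and projects onto $\operatorname{Sym}(R)$. Its derived subgroup acts trivially on $U$ and as $\operatorname{Alt}(R)$ on $R$. Hence $P$ contains $\operatorname{Alt}(R)$, extended by the identity on $U$; in particular it contains a $3$-cycle.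

The new squares give $\lambda_{s_k}(u_k)=z_1$, $\lambda_{s_k}(\bar u_k)=\bar z_1$, $\lambda_{s_k}(z_1)=u_k'$, $\lambda_{s_k}(\bar z_1)=\bar u_k'$. So each of the eight elements of $U$ lies in the $P$-orbit containing $R$, and $P$ is transitive on $E_v$.

Recall that a transitive group is \emph{primitive} if it preserves no partition into blocks other than the partition into points and the partition with one block; the blocks of an invariant partition all have the same size. Jordan's theorem states that a primitive permutation group of a finite set that contains a $3$-cycle contains the alternating group. Suppose that $P$ preserves a partition of $E_v$ into blocks of size $\nu$ with $1<\nu<18$; then $\nu$ divides $18$, so $\nu\le9$. If a block contains distinct $r,r'\in R$, then for every $r''\in R\setminus\{r\}$ some element of $\operatorname{Alt}(R)$ fixes $r$ and sends $r'$ to $r''$; it preserves the block of $r$, so $r''$ lies in that block. Then $\nu\ge|R|=10$, which is impossible. So each block meets $R$ in at most one point, there are at least $10$ blocks, and $18\ge10\nu\ge20$, which is again impossible. (Both steps use that $R$ is more than half of $E_v$.) Thus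 $P$ is primitive, and $P\supseteq\operatorname{Alt}(E_v)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:faithful}]
Let $G=\pi_1(X(\mathcal S))$. By Lemma~\ref{lem:cover} it acts simply transitively on the vertices of $T_{18}\times T_{18}$ and satisfies the standing hypotheses. By Proposition~\ref{prop:affine} it violates the power alternative and both images $H_i\le\operatorname{Isom}(T_i)$ are non-discrete. We check the hypotheses of Lemma~\ref{lem:propagate} for $H_i$ with $d=18$. The group $H_i$ is vertex-transitive, so it is enough to look at the vertex $o_i$. Its stabilizer in $H_i$ is the image of $B$ for $i=1$ and of $A$ for $i=2$. It acts on $S(o_i)$ as a group containing $\operatorname{Alt}(18)$ by Lemmas~\ref{lem:cover}(d) and~\ref{lem:local}. It is infinite by Proposition~\ref{prop:affine}(i), and the fixator of a ball about $o_i$ has finite index in it, so this fixator is nontrivial. Lemma~\ref{lem:propagate} gives the statement on fixators of paths in both trees, and Lemma~\ref{lem:kernel}, applied with $j=2$ and with $j=1$, shows that both projections are injective.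
\end{proof}

\begin{remark}
Theorem~\ref{thm:law} does not apply to this group: the stabilizer $B$ is free of rank $9$ and acts faithfully on $T_1$, so its image satisfies no nontrivial law. This is why Proposition~\ref{prop:criterion}(ii) asks only that $c$ fix the vertices $a^{nk}v$, and why the proof of Proposition~\ref{prop:affine} places $\beta_1$ in $Y$ and not merely in $B$. The law holds only for the action of $Y$ on the sets $P_k$, and that is enough.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HMS}
Mark Hagen, Alexandre Martin, Giovanni Sartori,
\emph{Combination theorems for Wise's power alternative},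
arXiv:2503.20620 (2025).

\end{thebibliography}
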